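# Membrane indices of $\operatorname{Tot}\big(\mathcal O_{\mathbb P^3}(-2)^{\oplus 2}\big)$ in multiples of the line class

## 1. The fivefold, its torus and its fixed points

**Definition 1 (the space).** Let
$$Z=\operatorname{Tot}\big(\mathcal{O}_{\mathbb{P}^3}(-2)^{\oplus 2}\big)=\big(\mathbb{A}^6\setminus V(x_0,x_1,x_2,x_3)\big)/\mathbb{G}_m ,$$
where $s\in\mathbb G_m$ acts by $s\cdot(x_0,\dots,x_3,y_0,y_1)=(sx_0,\dots,sx_3,s^{-2}y_0,s^{-2}y_1)$. The $x_i$ are the homogeneous coordinates of $\mathbb P^3$ and $y_0,y_1$ are the two fiber coordinates. Since $4-2-2=0$, the fivefold $Z$ is Calabi–Yau. We write $[L]$ for the class of a line in the zero section $\mathbb P^3\subset Z$.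

**Definition 2 (the torus).** The torus $\mathbb G_m^6$ acts on $\mathbb A^6$ with tangent weights $\epsilon_0,\dots,\epsilon_3,\alpha_0,\alpha_1$, and the action descends to $Z$. Let $\mathsf T\subset \mathbb G_m^6$ be the four-dimensional subtorus
$$\alpha_0=-\epsilon_0-\epsilon_1,\qquad \alpha_1=-\epsilon_2-\epsilon_3 .$$
The sum of all six weights is $0$ on $\mathsf T$, so $\mathsf T$ fixes the holomorphic fiveform of $Z$. The weights $\epsilon_0,\dots,\epsilon_3$ remain independent on $\mathsf T$.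

Let $p_k\in\mathbb P^3$ be the point where only $x_k\neq0$. Local coordinates of $Z$ at $p_k$ are $x_j/x_k$ and $y_jx_k^2$, so the tangent weights there are $\epsilon_j-\epsilon_k$ for $j\ne k$, together with $\alpha_0+2\epsilon_k$ and $\alpha_1+2\epsilon_k$. All are nonzero, and the $\mathsf T$-fixed points of $Z$ are exactly $p_0,\dots,p_3$. We write $\mathcal O(-2)_{\alpha_j}$ for the $j$-th line bundle with its linearization: it has weight $\alpha_j+2\epsilon_k$ at $p_k$.

**Example.** At $p_0$ the weights are $\epsilon_1-\epsilon_0,\ \epsilon_2-\epsilon_0,\ \epsilon_3-\epsilon_0,\ \epsilon_0-\epsilon_1,\ 2\epsilon_0-\epsilon_2-\epsilon_3$. The first and the fourth are opposite, and the other three sum to $0$. At $p_2$ they are $\epsilon_3-\epsilon_2,\ \epsilon_0-\epsilon_2,\ \epsilon_1-\epsilon_2,\ 2\epsilon_2-\epsilon_0-\epsilon_1,\ \epsilon_2-\epsilon_3$. Now the first and the last are opposite.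

Indices $a\in\{0,1\}$ and $i\in\{2,3\}$ will play different roles throughout. Let $\bar a,\bar\imath$ denote the other element of the respective set, and put
$$u_a=\epsilon_{\bar a}-\epsilon_a,\quad u_i=\epsilon_{\bar\imath}-\epsilon_i,\quad u=u_0=-u_1,\quad v=u_2=-u_3,\quad q=e^{u}=\frac{q_1}{q_0},\quad t=e^{v}=\frac{q_3}{q_2},$$
where $q_i=e^{\epsilon_i}$. The weights at $p_a$ are then
$$u_a,\quad -u_a,\quad \epsilon_2-\epsilon_a,\quad \epsilon_3-\epsilon_a,\quad 2\epsilon_a-\epsilon_2-\epsilon_3,$$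
and the weights at $p_i$ are $u_i,\ -u_i,\ \epsilon_0-\epsilon_i,\ \epsilon_1-\epsilon_i,\ 2\epsilon_i-\epsilon_0-\epsilon_1$.

## 2. Equivariant Gromov–Witten series and membrane indices

**Definition 3 (Gromov–Witten series).** For a curve class $\beta$ let $\overline{\mathcal M}_g(Z,\beta)$ be the moduli space of stable maps from connected genus $g$ curves, and, via virtual localization,
$$\mathrm{GW}^{Z,\mathsf{T}}_{\beta}=\sum_{g\ge 0}\mathrm{GW}_{g,\beta},\qquad \mathrm{GW}_{g,\beta}=\int_{[\overline{\mathcal{M}}_g(Z,\beta)]^{\mathrm{virt}}_{\mathsf{T}}}1 .$$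
The virtual dimension is $(5-3)(1-g)=2-2g$, so $\mathrm{GW}_{g,\beta}$ is a rational function of the $\epsilon_i$, homogeneous of degree $2g-2$. The sum is a formal series in this grading.

**Example.** In genus $0$ and class $[L]$ the degree is $-2$. We shall see in Section 5 that the line $p_0p_2$ contributes $\frac1{uv}$, and that all contributions together sum to $0$.

**Definition 4 (membrane indices).** The membrane indices $\Omega_\beta$ are the functions of $q_0,\dots,q_3$ with
$$\mathrm{GW}^{Z,\mathsf{T}}_{\beta}=\sum_{k\mid\beta}\frac{1}{k}\,\Omega_{\beta/k}(q_i^k),\qquad q_i=e^{\epsilon_i}. \tag{1}$$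

**Example.** Relation (1) determines $\Omega$ recursively: $\Omega_{[L]}=\mathrm{GW}_{[L]}$, then $\Omega_{2[L]}=\mathrm{GW}_{2[L]}-\frac12\Omega_{[L]}(q_i^2)$, and so on. If one had $\mathrm{GW}_{d[L]}=\frac1d m^d$ for a single monomial $m$ in the $q_i^{\pm1/2}$, then $\Omega_{[L]}=m$ and $\Omega_{d[L]}=0$ for $d\ge2$ would solve (1), since only $k=d$ contributes.

**Formal setting.** To have one ring in which all this happens, replace $\epsilon_i$ by $\hbar\epsilon_i$ and work in $K((\hbar))$ with $K=\mathbb C(\epsilon_0,\dots,\epsilon_3)$. Substituting $q_i^{1/2}=e^{\hbar\epsilon_i/2}$ maps $\mathbb Z[q_0^{\pm1/2},\dots,q_3^{\pm1/2}]$ into $K((\hbar))$. The map is injective because exponentials of distinct linear forms are linearly independent. In particular $1-\prod_i q_i^{n_i/2}$ with $\boldsymbol n\ne0$ is nonzero, hence invertible in the field $K((\hbar))$, so the localized ring embeds too. In all these series the coefficient of $\hbar^n$ is homogeneous of degree $n$ in $\epsilon$, so the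 operation $q_i\mapsto q_i^k$ is $\epsilon_i\mapsto k\epsilon_i$. It makes sense on every such series, and (1) has exactly one solution among them. We suppress $\hbar$ from now on.

**Definition 5 (Laurent polynomial).** Here a Laurent polynomial is an element of $\mathbb{Z}[q_0^{\pm1/2},q_1^{\pm1/2},q_2^{\pm1/2},q_3^{\pm1/2}]$. We write
$$[n]=[n]_q=q^{n/2}-q^{-n/2},\qquad R=\mathbb Z[q^{\pm1/2}].$$

**Example.** $\frac{[4]}{[1]}=q^{3/2}+q^{1/2}+q^{-1/2}+q^{-3/2}$ is in $R$, while $\frac1{[1]}$ is not: it has a pole at $q=1$. More generally $\frac{[aN]}{[N]}=\sum_{s}q^{Ns}$ with $s$ running over $\frac{1-a}2,\frac{3-a}2,\dots,\frac{a-1}2$, so $\frac{[aN]}{[N]}\in R$ for $a,N\ge1$.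

## 3. Symmetric functions and the series $v_q$, $\Psi_q$

Let $\Lambda$ be the ring of symmetric functions, completed by degree. It is the ring of power series in the power sums $p_1,p_2,\dots$ with $\deg p_k=k$, and coefficients in whatever field is needed. Write $p_\mu=\prod_i p_{\mu_i}$, let $\ell(\mu)$ be the number of parts of $\mu$, and let $|\mathrm{Aut}\,\mu|$ be the product of the factorials of the multiplicities. Put $z_\mu=|\mathrm{Aut}\,\mu|\prod_i\mu_i$. We use these textbook facts.

* The Hall pairing is $\langle p_\mu,p_\nu\rangle=z_\mu\delta_{\mu\nu}$. The Schur functions $s_\nu=\sum_\mu\chi_\nu(\mu)p_\mu/z_\mu$ are orthonormal, and their products have integer (Littlewood–Richardson) structure constants.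
* The involution $\omega p_k=(-1)^{k-1}p_k$ satisfies $\omega s_\nu=s_{\nu'}$, with $\nu'$ the conjugate partition.
* The coproduct $\Delta p_k=p_k\otimes1+1\otimes p_k$ is a ring map, and $\langle fg,h\rangle=\langle f\otimes g,\Delta h\rangle$.

For series $f,g$ with degree-$d$ parts $f_d,g_d$, put $\langle f,g\rangle_Q=\sum_dQ^d\langle f_d,g_d\rangle$. With several sets of variables the pairing is taken in each set, and $d$ is the total degree.

**Example.** $\langle p_1^2,p_1^2\rangle=z_{(1,1)}=2$. By adjointness, $\Delta p_1^2=p_1^2\otimes1+2\,p_1\otimes p_1+1\otimes p_1^2$, and pairing with $p_1\otimes p_1$ gives $2$ again.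

**Definition 6.** For a partition $\nu$ let $n(\nu)=\sum_i(i-1)\nu_i$, let $h(\square)$ be the hook lengths, and let $\kappa_\nu=\sum_i\nu_i(\nu_i-2i+1)$. Put
$$A_\nu(q)=q^{3\kappa_\nu/4}\prod_{\square\in\nu}\frac1{[h(\square)]},\qquad v_q=\sum_\nu A_\nu(q)s_\nu,\qquad \Psi_q=v_q\,v_{q^{-1}} .$$

We have $\kappa_\nu=\sum_i\nu_i(\nu_i-1)-2\sum_i(i-1)\nu_i=2(n(\nu')-n(\nu))$. So $\kappa_\nu$ is even, $\kappa_{\nu'}=-\kappa_\nu$, and $A_\nu\in\mathbb Q(q^{1/2})$. Also $\sum_\square h(\square)=n(\nu)+n(\nu')+|\nu|$.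

**Example.** $A_{(1)}=\frac1{[1]}$, $A_{(2)}=\frac{q^{3/2}}{[1][2]}$, $A_{(1,1)}=\frac{q^{-3/2}}{[1][2]}$. In degree one, $(\Psi_q)_1=\big(\frac1{[1]_q}+\frac1{[1]_{q^{-1}}}\big)p_1=0$.

## 4. Denominators in $\Omega_{d[L]}$: two theorems

It is known that every $\Omega_\beta$ is a rational function lying in
$$\mathbb{Z}\Big[q_0^{\pm1/2},\dots,q_3^{\pm1/2},\Big\{\tfrac{1}{1-\prod_i q_i^{n_i/2}}\Big\}_{\boldsymbol{n}\in\mathbb{Z}^4\setminus\{0\}}\Big].$$
The question, taken from Yannik Schuler, "Gromov-Witten invariants and membrane indices of fivefolds via the topological vertex", arXiv:2603.24256 (2026), asks whether the denominators are needed in the multiples of the line class. *Is $\Omega_{d[L]}$ a Laurent polynomial in $q_0,q_1,q_2,q_3$ for every $d\ge1$?* The answer is yes.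

**Theorem A.** With $\Psi_q$ as in Definition 6,
$$\mathcal Z(Q):=\exp\sum_{d\ge1}\mathrm{GW}^{Z,\mathsf T}_{d[L]}Q^d=\langle\Psi_q,\Psi_t\rangle_Q .$$
All coefficients of $\Psi_q$ in the $p_\mu$ lie in $\mathbb Q[q^{\pm1/2}]$, and all coefficients $\mathcal Z_d$ of $\mathcal Z$ lie in $\mathbb Z[q^{\pm1/2},t^{\pm1/2}]$. Consequently $\Omega_{d[L]}\in\mathbb Z[q^{\pm1/2},t^{\pm1/2}]\subset\mathbb Z[q_0^{\pm1/2},\dots,q_3^{\pm1/2}]$ for all $d\ge1$.

**Theorem B.** Let $D=d(d-2)/2$. Then $\Omega_{d[L]}\in(qt)^{d/2}\,\mathbb Z[q^{\pm1},t^{\pm1}]$, and it is invariant under $q\mapsto q^{-1}$, $t\mapsto t^{-1}$, $q\leftrightarrow t$. Moreover $\Omega_{[L]}=0$, and for $d\ge2$ the Newton polygon of $\Omega_{d[L]}$ is the square $[-D,D]^2$ with all corner coefficients equal to $2$ (for $d=2$ it is a point with coefficient $2$). Explicitly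
$$\Omega_{2[L]}=2,\qquad \Omega_{3[L]}=2\,\frac{[4]_q}{[1]_q}\,\frac{[4]_t}{[1]_t}.$$

Theorem B is a complement; the answer to the question uses only Theorem A. The proof of Theorem A has two halves. Sections 6–10 turn geometry into the formula $\langle\Psi_q,\Psi_t\rangle_Q$. Sections 11–14 show that the poles of $v_q$ cancel in $\Psi_q$.

## 5. Degree one in genus zero, by hand

A degree $1$ fixed curve of genus $0$ is one of the six lines $p_jp_k$. We use the rule for weights on an edge, which will be needed again.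

**Weights on an edge.** Let $f:C_e\to\ell$ be the degree $d$ cover of an invariant line $\ell$, fully ramified over its two fixed points. Let $w$ be the tangent weight of $\ell$ at the first point. If a line bundle of degree $n$ on $\ell$ has weight $l$ at the first point, it has weight $l-nw$ at the second. The tangent weight of $C_e$ is $w/d$. For $n\ge0$, $H^0(C_e,f^*\,\cdot\,)$ has weights $l-\frac{kw}d$, $0\le k\le nd$. For $n<0$, $H^1(C_e,f^*\,\cdot\,)$ has weights $l+\frac{kw}d$, $1\le k\le |n|d-1$. (The basis is $z^k$, respectively $z^{-k}$, times a local generator. Fractional weights are handled by passing to a finite cover of $\mathsf T$. For $T\ell$, with $n=2$, $l=w$, $d=1$, this gives $w,0,-w$, as it should.)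

*The line $p_0p_1$.* The bundle $\mathcal O(-2)_{\alpha_0}$ has weight $-u$ at $p_0$ and $w=u$, so its $H^1$ has the single weight $-u+u=0$. The Euler class in the numerator vanishes, and the line contributes $0$. The same happens on $p_2p_3$ with $\mathcal O(-2)_{\alpha_1}$.

*The line $p_ap_i$.* Put $w=\epsilon_i-\epsilon_a$ and $b=\epsilon_{\bar\imath}-\epsilon_a$. The numerator is $(-u_a+w)(-b)$, from $H^1(\mathcal O(-2)_{\alpha_0})$ (weight $-u_a$ at $p_a$) and $H^1(\mathcal O(-2)_{\alpha_1})$ (weight $-b-w$ at $p_a$). The denominator consists of the nonzero weights of $H^0(T\mathbb P^3|_\ell)$ after removing the automorphisms of the curve. Those with weights $\pm w,0$ cancel $H^0(T\ell)$, so what remains is the normal bundle: $u_a(u_a-w)\,b(b-w)$. Since $b-w=u_i$, the contribution is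
$$\frac{(w-u_a)(-b)}{u_a(u_a-w)\,b\,u_i}=\frac1{u_au_i}.$$
The four lines together give $\big(\frac1{u_0}+\frac1{u_1}\big)\big(\frac1{u_2}+\frac1{u_3}\big)=0$, because $u_1=-u_0$ and $u_3=-u_2$. So $\mathrm{GW}_{0,[L]}=0$. Each summand has the pole $\frac1{uv}$, and the poles cancel between the fixed points $p_0,p_1$ and between $p_2,p_3$. The full proof has the same shape.

## 6. Localization: reduction to $\mathbb P^3$ and the surviving graphs

**Step 1: replace $Z$ by $\mathbb P^3$.** The purpose is to work on a proper space. Let $f:C\to\mathbb P^3$ be a stable map of degree $d>0$ with $C$ connected. A section of $f^*\mathcal O(-2)$ vanishes on every non-contracted component, where the degree is negative. It is constant on each connected contracted subcurve, and such a subcurve meets a non-contracted component, so it vanishes there too. Hence $H^0(C,f^*\mathcal O(-2))=0$.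

Now take a family over a base $S$. The complex $R\pi_*f^*\mathcal O(-2)$ is locally given by a map of bundles $K^0\to K^1$ that is injective on each fiber. So $\pi_*f^*\mathcal O(-2)=0$ after every base change, and $R^1\pi_*f^*\mathcal O(-2)$ is a vector bundle. A map to $Z$ is a map to $\mathbb P^3$ together with two sections of $f^*\mathcal O(-2)$, and these are $0$. Therefore $\overline{\mathcal M}_g(Z,d[L])=\overline{\mathcal M}_g(\mathbb P^3,d)$, which is proper. Since $TZ|_{\mathbb P^3}=T\mathbb P^3\oplus\mathcal O(-2)_{\alpha_0}\oplus\mathcal O(-2)_{\alpha_1}$, the obstruction theory acquires the extra obstruction bundles $R^1\pi_*$, so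
$$\mathrm{GW}_{g,d[L]}=\int_{[\overline{\mathcal M}_g(\mathbb P^3,d)]^{\rm vir}}e_{\mathsf T}(R^1\pi_*f^*\mathcal O(-2)_{\alpha_0})\,e_{\mathsf T}(R^1\pi_*f^*\mathcal O(-2)_{\alpha_1}). \tag{2}$$

**Step 2: list the fixed loci.** We apply Graber–Pandharipande localization. Since the $\epsilon_i$ are independent on $\mathsf T$, the fixed loci are the usual ones. They are indexed by connected graphs $\Gamma$ whose vertices $\mathsf v$ carry a fixed point and a genus $g_{\mathsf v}$, and whose edges $e$ carry a degree $d_e$ and lie over the line joining the two fixed points. Here $\sum d_e=d$ and $\sum g_{\mathsf v}+b_1(\Gamma)=g$. The locus is $\prod_{\mathsf v}\overline{\mathcal M}_{g_{\mathsf v},n_{\mathsf v}}$ modulo a group of order $|\mathrm{Aut}\,\Gamma|\prod_ed_e$, with $n_{\mathsf v}$ the valence; the unstable spaces $\overline{\mathcal M}_{0,1},\overline{\mathcal M}_{0,2}$ are read as points. The integrand is the class in (2) divided by the Euler class of the virtual normal bundle, with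
$$\frac1{e(N^{\rm vir})}=\frac{e(\mathrm{Aut}(C)^{\rm mov})\,e(H^1(f^*T\mathbb P^3)^{\rm mov})}{e(\mathrm{Def}(C)^{\rm mov})\,e(H^0(f^*T\mathbb P^3)^{\rm mov})} .$$

**Step 3: edges over $p_0p_1$ and $p_2p_3$ do not contribute.** This generalizes the first observation of Section 5. On $p_0p_1$ the tangent weight at $p_0$ is $u$, and $\mathcal O(-2)_{\alpha_0}$ has weights $-u$ and $u$ at $p_0$ and $p_1$. For a degree $d_e$ cover the weights of $H^1(C_e,f^*\mathcal O(-2)_{\alpha_0})$ are $-u+ku/d_e$, $1\le k\le 2d_e-1$; the one with $k=d_e$ is $0$. On the finite cover $\prod\overline{\mathcal M}_{g_{\mathsf v},n_{\mathsf v}}$ of the fixed locus, the normalization sequence gives a $\mathsf T$-equivariant surjection of $R^1\pi_*f^*\mathcal O(-2)_{\alpha_0}$ onto $H^1(C_e,\cdot)$. The target is a trivial bundle, because the edge does not vary, and it contains a trivial summand of weight $0$. The Euler class of an extension is the product of the Euler classes, so $e_{\mathsf T}(R^1\pi_*f^*\mathcal O(-2)_{\alpha_0})=0$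 on this locus. On $p_2p_3$ the same argument works with $\alpha_1$, where $v$ replaces $u$.

So only edges joining some $p_a$ to some $p_i$ occur.

## 7. Edges and vertices in closed form

Put
$$\tau_{ai}=\frac{\epsilon_{\bar\imath}-\epsilon_a}{\epsilon_i-\epsilon_a},\qquad \tau_{ia}=\frac{\epsilon_{\bar a}-\epsilon_i}{\epsilon_a-\epsilon_i}.$$
Note that $\tau_{a3}=\tau_{a2}^{-1}$ and $\tau_{i1}=\tau_{i0}^{-1}$.

**Step 4: the edge factor.** The aim is a form that splits into one half per end. For an edge of degree $d$ over $p_ap_i$, let $w=\epsilon_i-\epsilon_a$, $b=\epsilon_{\bar\imath}-\epsilon_a$, and write $u$ for $u_a$ in this step. By the rule of Section 5 the weights are as follows.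

* $H^0(f^*T\mathbb P^1)$: $kw/d$ with $0<|k|\le d$ (the weight $0$ cancels the automorphism of $C_e$ fixing both ends).
* $H^0(f^*\mathcal O(1))$ in the two normal directions of $\mathbb P^3$: $u-kw/d$ and $b-kw/d$, $0\le k\le d$.
* $H^1$ in the $y_0$-direction (end weights $-u$ and $-u+2w$): $-u+kw/d$, $1\le k\le 2d-1$.
* $H^1$ in the $y_1$-direction (end weights $-b-w$ and $-b+w$): $-b+jw/d$, $|j|\le d-1$.

Let $b'=\epsilon_{\bar a}-\epsilon_i=u-w$ and $w'=-w$. Pull the sign $(-1)^{2d-1}=-1$ out of each numerator. In the first quotient below the factors with $1\le k\le d$ cancel, and we substitute $k\to d+k$ in the rest: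
$$\frac{\prod_{k=1}^{2d-1}(-u+\frac{kw}d)}{\prod_{k=0}^d(u-\frac{kw}d)}=-\frac1u\prod_{k=d+1}^{2d-1}\Big(u-\frac{kw}d\Big)=-\frac1{u_a}\prod_{k=1}^{d-1}\Big(b'+\frac{kw'}d\Big).$$
In the second quotient the numerator is $-\prod_{|j|\le d-1}(b-\frac{jw}d)$. The factors $0\le j\le d-1$ cancel, and the denominator keeps $b-w=u_i$:
$$\frac{\prod_{|j|\le d-1}(-b+\frac{jw}d)}{\prod_{k=0}^d(b-\frac{kw}d)}=-\frac1{u_i}\prod_{k=1}^{d-1}\Big(b+\frac{kw}d\Big).$$
Since $b/w=\tau_{ai}$ and $b'/w'=\tau_{ia}$,
$$\prod_{k=1}^{d-1}\Big(b+\frac{kw}d\Big)\prod_{k=1}^{d-1}\Big(b'+\frac{kw'}d\Big)=(-1)^{d-1}\Big(\frac wd\Big)^{2d-2}\prod_{k=1}^{d-1}(d\tau_{ai}+k)(d\tau_{ia}+k),$$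
and $\prod_{0<|k|\le d}(kw/d)^{-1}=(-1)^d d^{2d}/(d!^2w^{2d})$. Multiplying everything, the powers of $w$ give $w^{-2}$, the powers of $d$ give $d^2/d!^2=1/(d-1)!^2$, and the sign is $(-1)^{2d-1}=-1$. With $w_{ai}=w$ and $w_{ia}=-w$ this reads
$$E_d=\frac{1}{u_aw_{ai}}\frac{\prod_{k=1}^{d-1}(d\tau_{ai}+k)}{(d-1)!}\cdot\frac{1}{u_iw_{ia}}\frac{\prod_{k=1}^{d-1}(d\tau_{ia}+k)}{(d-1)!}. \tag{3}$$
We assign the first half to the vertex at $p_a$ and the second to the vertex at $p_i$.

**Step 5: the vertex factor.** The aim is to recognize a triple Hodge integral that has a known generating function. Take a genus $g$ vertex at $p_a$ with legs of degrees $\mu^+$ along $p_ap_2$ and $\mu^-$ along $p_ap_3$. Let $\ell^\pm=\ell(\mu^\pm)$, $\ell=\ell^++\ell^-$, and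
$$w=\epsilon_2-\epsilon_a,\quad b=\epsilon_3-\epsilon_a=\tau w,\quad c=-w-b,\quad \tau=\tau_{a2}=\tau_{a3}^{-1}.$$
In the normalization sequences for $f^*T\mathbb P^3$ and for the two line bundles, the vertex component contributes $H^0=T_{p_a}Z$ and $H^1=\mathbb E^\vee\otimes T_{p_a}Z$, where $\mathbb E$ is the Hodge bundle, and each of the $\ell$ nodes contributes one copy of $T_{p_a}Z$ with the opposite sign. Node smoothings contribute $\prod_e(w_e/d_e-\psi_e)^{-1}$, with $w_e$ the tangent weight of the line of $e$. So the vertex contributes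
$$e(T_{p_a}Z)^{\ell-1}\int_{\overline{\mathcal M}_{g,\ell}}\frac{\Lambda^\vee(u_a)\Lambda^\vee(-u_a)\Lambda^\vee(w)\Lambda^\vee(b)\Lambda^\vee(c)}{\prod_e(w_e/d_e-\psi_e)},\qquad \Lambda^\vee(x)=\sum_j(-1)^j\lambda_jx^{g-j}.$$
In the unstable cases we use the conventions
$$\int_{\overline{\mathcal M}_{0,1}}\frac1{x-\psi}=x,\qquad \int_{\overline{\mathcal M}_{0,2}}\frac1{(x-\psi_1)(y-\psi_2)}=\frac1{x+y}.$$
The first is the infinitesimal automorphism moving an unmarked end of an edge, and the second is the smoothing of the single node joining two edges. There are zero nodes in the first case and one in the second, in agreement with the exponent $\ell-1$ of $e(T_{p_a}Z)$.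

Three facts simplify this.

* Mumford's relation: $\Lambda^\vee(u_a)\Lambda^\vee(-u_a)=(-1)^gu_a^{2g}$.
* $e(T_{p_a}Z)=-u_a^2\,wbc=u_a^2\,w^3\,\tau(\tau+1)$.
* The triple Hodge integral with weights $w,b,c$ is homogeneous of degree $3g-\ell-(3g-3+\ell)=3-2\ell$, so replacing $(w,b,c)$ by $(1,\tau,-\tau-1)$ costs a factor $w^{3-2\ell}$. The unstable conventions have the same degrees $1$ and $-1$.

Now include the assigned halves from (3). The power of $u_a$ is $2(\ell-1)+2g-\ell=2g-2+\ell$. The power of $w$ is $3(\ell-1)+(3-2\ell)-\ell=0$, where plus-legs give $1/w$ and minus-legs give $1/b=1/(\tau w)$; one $\tau^{-1}$ remains per minus-leg. Set $u_a=\sqrt{-1}\,\lambda$. Then $(-1)^g u_a^{2g-2+\ell}=(-1)^g(-1)^{g-1}\sqrt{-1}^{\,\ell}\lambda^{2g-2+\ell}=-\sqrt{-1}^{\,\ell}\lambda^{2g-2+\ell}$. Finally $\frac1{1/\mu-\psi}=\frac\mu{1-\mu\psi}$ and $\frac1{\tau/\mu-\psi}=\frac{\mu}{\tau-\mu\psi}$. So vertex times assigned half-edges equals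
$$|\mathrm{Aut}\,\mu^+||\mathrm{Aut}\,\mu^-|\prod_i\mu^+_i\prod_j\mu^-_j\;\lambda^{2g-2+\ell}\,G_{g,\mu^+,\mu^-}(\tau), \tag{4}$$
where
$$\begin{aligned}G_{g,\mu^+,\mu^-}(\tau)={}&\frac{-\sqrt{-1}^{\,\ell}}{|\mathrm{Aut}\,\mu^+||\mathrm{Aut}\,\mu^-|}[\tau(\tau+1)]^{\ell-1}\prod_i\frac{\prod_{k=1}^{\mu_i^+-1}(\mu^+_i\tau+k)}{(\mu_i^+-1)!}\prod_j\frac{\prod_{k=1}^{\mu_j^--1}(\mu^-_j\tau^{-1}+k)}{(\mu_j^--1)!}\\ &\times\int_{\overline{\mathcal M}_{g,\ell}}\frac{\Lambda^\vee(1)\Lambda^\vee(\tau)\Lambda^\vee(-\tau-1)}{\prod_i(1-\mu_i^+\psi_i)\prod_j\tau(\tau-\mu_j^-\psi_{\ell^++j})}.\end{aligned}$$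
At $p_i$ the computation is the same, with plus-legs towards $p_0$, minus-legs towards $p_1$, $\tau=\tau_{i0}=\tau_{i1}^{-1}$ and $u_i=\sqrt{-1}\lambda$.

This $G$ is the two-partition Hodge integral, and we quote its evaluation.

**Theorem 1** (C.-C. M. Liu, K. Liu, J. Zhou, *A formula of two-partition Hodge integrals*, J. Amer. Math. Soc. 20 (2007) 149–184). Let
$$G^\bullet=\exp\Big(\sum_{g,\,(\mu^+,\mu^-)\ne(\emptyset,\emptyset)}\lambda^{2g-2+\ell}G_{g,\mu^+,\mu^-}(\tau)\,p_{\mu^+}(x)p_{\mu^-}(y)\Big).$$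
Then
$$G^\bullet=\sum_{\nu^\pm}e^{\sqrt{-1}(\kappa_{\nu^+}\tau+\kappa_{\nu^-}\tau^{-1})\lambda/2}\,\mathcal W_{\nu^+,\nu^-}(e^{\sqrt{-1}\lambda})\,s_{\nu^+}(x)s_{\nu^-}(y),$$
where $\mathcal W_{\nu^+,\nu^-}$ does not depend on $\tau$ and $\mathcal W_{\nu,\emptyset}(q)=q^{\kappa_\nu/4}\prod_{\square\in\nu}[h(\square)]^{-1}$.

**Example.** For $g=0$, $\mu^+=(1)$, $\mu^-=\emptyset$ we have $\int_{\overline{\mathcal M}_{0,1}}\frac1{1-\psi}=1$, so the term is $-\sqrt{-1}\,\lambda^{-1}=\frac1{\sqrt{-1}\lambda}$. This is the leading term of $\mathcal W_{(1),\emptyset}(e^{\sqrt{-1}\lambda})=\big(e^{\sqrt{-1}\lambda/2}-e^{-\sqrt{-1}\lambda/2}\big)^{-1}$.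

Coefficientwise in $p_{\mu^+}(x)p_{\mu^-}(y)$ this is an identity of Laurent series in $\lambda$ whose coefficients are rational functions of $\tau$. We may specialize at the nonconstant functions $\tau_{a2},\tau_{i0}$. We may also specialize at $\tau=1$. Indeed, stable integrals have poles only at $\tau=0$. In the unstable cases the integrals are $\frac1{\mu^2}$ for one leg of either kind, and, for two legs of degrees $m,n$, $\frac1{m+n}$ for two plus-legs, $\frac1{\tau(m\tau+n)}$ for a plus-leg $m$ and a minus-leg $n$, and $\frac1{\tau^3(m+n)}$ for two minus-legs. All are regular at $\tau=1$.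

## 8. Gluing the vertices with the Hall pairing

The goal of this section is a formula for $\mathcal Z(Q)$ as one Hall pairing. Write
$$H_j(\mu^+,\mu^-)=\sum_g\lambda^{2g-2+\ell}|\mathrm{Aut}\,\mu^+||\mathrm{Aut}\,\mu^-|\,G_{g,\mu^+,\mu^-}$$
for the vertex weight at $p_j$, with its own $\tau$ and $\lambda$, summed over the genus.

**Step 6: the graph sum.** By (4) each edge receives a factor $d_e$ from each of its two ends, and $1/d_e$ from the order of the group of the fixed locus. It keeps $d_e$ in total. Summing over genus labels for a fixed underlying graph (orbit–stabilizer replaces the automorphisms of the graph with genus labels by those of the graph without them),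
$$\sum_{d\ge1}\mathrm{GW}_{d[L]}Q^d=\sum_{\Gamma\text{ connected}}\frac1{|\mathrm{Aut}\,\Gamma|}\prod_e d_eQ^{d_e}\prod_{\mathsf v}H_{\mathsf v}(\mu_{\mathsf v}^+,\mu_{\mathsf v}^-). \tag{5}$$
Here $\Gamma$ runs over graphs with vertices labelled by $p_0,\dots,p_3$, every vertex of valence at least $1$, and edges joining some $p_a$ to some $p_i$ labelled by degrees.

**Step 7: the pairing produces graphs.** Use one set of variables $x_{ai}$ for each of the four edge types. Let $V_a(x_{a2},x_{a3})$ and $V_i(x_{0i},x_{1i})$ be the series $G^\bullet$ of the four vertices. Since $\sum_\mu \frac{F(\mu)}{|\mathrm{Aut}\,\mu|}=\sum_\ell\frac1{\ell!}\sum_{m_1,\dots,m_\ell}F(\{m_r\})$,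
$$\log V_j(x,y)=\sum_{\ell^++\ell^-\ge1}\frac{1}{\ell^+!\,\ell^-!}\sum_{m_1,\dots,m_{\ell^+};\,n_1,\dots,n_{\ell^-}}H_j\big(\{m_r\},\{n_s\}\big)\prod_r p_{m_r}(x)\prod_s p_{n_s}(y). \tag{6}$$

**Claim.** $\mathcal Z(Q)=\langle V_0V_1,V_2V_3\rangle_Q$.

Expand each $V_j$ as $\sum_{N_j}\frac1{N_j!}(\log V_j)^{N_j}$. A term is a choice of $N_j$ ordered vertices at $p_j$, each with ordered plus-legs and ordered minus-legs carrying degrees. Since $z_\mu=|\mathrm{Aut}\,\mu|\prod\mu_i$, for finite families of indices we have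
$$\Big\langle\prod_{h\in\mathsf H}p_{m_h},\prod_{h'\in\mathsf H'}p_{m_{h'}}\Big\rangle=\sum_{\sigma}\prod_{h\in\mathsf H}m_h,$$
the sum over degree-preserving bijections $\sigma:\mathsf H\to\mathsf H'$. Apply this in each of the four variable sets: $\sigma$ matches the legs of color $(a,i)$ at $p_a$-vertices with those at $p_i$-vertices. The pairing is thus the sum over all labelled graphs of
$$\Big(\prod_jN_j!\prod_{\mathsf v}\ell_{\mathsf v}^+!\,\ell_{\mathsf v}^-!\Big)^{-1}\prod_ed_eQ^{d_e}\prod_{\mathsf v}H_{\mathsf v} .$$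
How many labelled graphs have a given isomorphism class $\Gamma$? There are $\prod_jN_j!\prod_{\mathsf v}\ell^+_{\mathsf v}!\ell^-_{\mathsf v}!$ ways to order the vertices of each type and the legs at each vertex. The group $\mathrm{Aut}\,\Gamma$ acts freely on these orderings, because an automorphism fixing all vertices and legs is trivial. Two orderings give the same labelled graph exactly when they differ by an automorphism. So the number is $\prod_jN_j!\prod_{\mathsf v}\ell^+_{\mathsf v}!\ell^-_{\mathsf v}!\,/\,|\mathrm{Aut}\,\Gamma|$, and the pairing equals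
$$\sum_\Gamma\frac1{|\mathrm{Aut}\,\Gamma|}\prod_ed_eQ^{d_e}\prod_{\mathsf v}H_{\mathsf v}$$
over all, possibly disconnected, graphs. This is the exponential of the connected sum (5), which proves the claim. Every vertex has a leg, so only finitely many graphs contribute to each power of $Q$.

## 9. The framings: only $u$ and $v$ survive

Insert Theorem 1 into the claim. Orthonormality of Schur functions in each variable set gives
$$\mathcal Z(Q)=\sum_{\nu_{02},\nu_{03},\nu_{12},\nu_{13}}\Big(\prod_{a,i}Q^{|\nu_{ai}|}e^{\frac12\kappa_{\nu_{ai}}(u_a\tau_{ai}+u_i\tau_{ia})}\Big)\, \mathcal W_{\nu_{02}\nu_{03}}(e^{u})\,\mathcal W_{\nu_{12}\nu_{13}}(e^{-u})\,\mathcal W_{\nu_{02}\nu_{12}}(e^{v})\,\mathcal W_{\nu_{03}\nu_{13}}(e^{-v}). \tag{7}$$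
The exponents $u_a\tau_{ai}$ and $u_i\tau_{ia}$ are separately not even polynomial in the $\epsilon$'s. Their sum is linear.

**Step 8: replace $\tau$ by $1$.** With $f(x)=(\epsilon_{\bar a}-x)(\epsilon_{\bar\imath}-x)=x^2-(\epsilon_{\bar a}+\epsilon_{\bar\imath})x+\epsilon_{\bar a}\epsilon_{\bar\imath}$,
$$u_a\tau_{ai}+u_i\tau_{ia}=\frac{f(\epsilon_a)-f(\epsilon_i)}{\epsilon_i-\epsilon_a}=\epsilon_{\bar a}+\epsilon_{\bar\imath}-\epsilon_a-\epsilon_i=u_a+u_i . \tag{8}$$
The right-hand side is what one gets from $\tau_{ai}=\tau_{ia}=1$. So (7) does not change if each vertex series is replaced by its value at $\tau=1$. Put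
$$V_q(x,y)=G^\bullet\big|_{\tau=1,\ \sqrt{-1}\lambda=\log q}=\sum_{\nu^\pm}q^{(\kappa_{\nu^+}+\kappa_{\nu^-})/2}\,\mathcal W_{\nu^+\nu^-}(q)\,s_{\nu^+}(x)s_{\nu^-}(y).$$
Then
$$\mathcal Z=\big\langle V_q(x_{02},x_{03})\,V_{q^{-1}}(x_{12},x_{13}),\ V_t(x_{02},x_{12})\,V_{t^{-1}}(x_{03},x_{13})\big\rangle_Q . \tag{9}$$

## 10. Collapse to one set of variables

**Step 9: at $\tau=1$ the two kinds of legs become the same.** The aim is to get rid of the two-partition functions $\mathcal W_{\nu^+\nu^-}$. At $\tau=1$ the formula for $G$ gives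
$$|\mathrm{Aut}\,\mu^+||\mathrm{Aut}\,\mu^-|\,G_{g,\mu^+,\mu^-}(1)=-\sqrt{-1}^{\,\ell}\,2^{\ell-1}\prod_{m\in\mu^+\cup\mu^-}\frac{\prod_{k=1}^{m-1}(m+k)}{(m-1)!}\int_{\overline{\mathcal M}_{g,\ell}}\frac{\Lambda^\vee(1)^2\Lambda^\vee(-2)}{\prod(1-m\psi)},$$
which depends only on the multiset $\mu^+\cup\mu^-$ (in the unstable cases by the values listed in Section 7, at $\tau=1$). Call the genus-summed weight $H(m_1,\dots,m_\ell)$. Then (6) and the binomial theorem give
$$\log V_q(x,y)=\sum_{\ell\ge1}\frac1{\ell!}\sum_{m_1,\dots,m_\ell}H(m_1,\dots,m_\ell)\prod_r\big(p_{m_r}(x)+p_{m_r}(y)\big).$$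
So $V_q$ is a function of the sums $p_k(x)+p_k(y)$. Setting $y=0$ identifies the function:
$$V_q(x,y)=v_q\big(p(x)+p(y)\big)=(\Delta v_q)(x,y),$$
because $\sum_\nu q^{\kappa_\nu/2}\mathcal W_{\nu,\emptyset}(q)s_\nu=\sum_\nu q^{3\kappa_\nu/4}\prod[h]^{-1}s_\nu=v_q$.

**Step 10: Hopf algebra.** Now (9) consists of four coproducts. For $f,g,k,l\in\Lambda$, writing $\Delta k=\sum k_1\otimes k_2$ and $\Delta l=\sum l_1\otimes l_2$, adjointness and multiplicativity of $\Delta$ give
$$\langle fg,kl\rangle=\langle f\otimes g,\Delta k\,\Delta l\rangle=\sum\langle f,k_1l_1\rangle\langle g,k_2l_2\rangle=\sum\langle\Delta f,k_1\otimes l_1\rangle\langle\Delta g,k_2\otimes l_2\rangle .$$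
Take $f=v_q$, $g=v_{q^{-1}}$, $k=v_t$, $l=v_{t^{-1}}$, and let $k_1,l_1,k_2,l_2$ live in the variables $x_{02},x_{03},x_{12},x_{13}$ respectively. Then $\Delta f$ is in $(x_{02},x_{03})$, $\Delta g$ in $(x_{12},x_{13})$, $\Delta k$ in $(x_{02},x_{12})$ and $\Delta l$ in $(x_{03},x_{13})$, exactly as in (9). The total degree in (9) is $\deg f+\deg g$. Hence
$$\mathcal Z(Q)=\langle v_qv_{q^{-1}},\,v_tv_{t^{-1}}\rangle_Q=\langle\Psi_q,\Psi_t\rangle_Q . \tag{10}$$
This is the first assertion of Theorem A.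

**Step 11: $v_{q^{-1}}$ is $v_q$ at $-p$.** This explains the role of the opposite weights. Replacing $q$ by $q^{-1}$ changes the sign of each $[h]$, and $\kappa_{\nu'}=-\kappa_\nu$, so $A_\nu(q^{-1})=(-1)^{|\nu|}A_{\nu'}(q)$. Let $f(-p)$ denote $f$ after $p_k\mapsto-p_k$. On $p_\mu$ this is the sign $(-1)^{\ell(\mu)}=(-1)^{|\mu|}(-1)^{|\mu|-\ell(\mu)}$, so $s_\nu(-p)=(-1)^{|\nu|}\omega s_\nu=(-1)^{|\nu|}s_{\nu'}$. Therefore
$$v_{q^{-1}}=\sum_\nu(-1)^{|\nu|}A_{\nu'}(q)s_\nu=\sum_\nu A_\nu(q)(-1)^{|\nu|}s_{\nu'}=v_q(-p),$$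
and
$$\log\Psi_q=\log v_q(p)+\log v_q(-p)=2\times\big(\text{part of }\log v_q\text{ with }\ell(\mu)\text{ even}\big). \tag{11}$$

## 11. Why the partition sum does not show the cancellation

With (10) in hand, the direct approach is to expand in Schur functions and look at the terms. Since the Littlewood–Richardson coefficients are integers, $\mathcal Z_d$ is an integer combination of products $A_\nu(q)A_\rho(q^{-1})A_\sigma(t)A_\pi(t^{-1})$. So $\mathcal Z_d$ is a rational function whose only possible denominators are products of $[n]_q$ and $[n]_t$. It remains to cancel these denominators, and the terms do not do it one at a time. In degree $2$,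
$$(\Psi_q)_2=A_{(2)}s_{(2)}+A_{(1,1)}s_{(1,1)}+A_{(1)}(q)A_{(1)}(q^{-1})s_{(1)}^2+A_{(1,1)}s_{(2)}+A_{(2)}s_{(1,1)},$$
using $A_{(2)}(q^{-1})=A_{(1,1)}(q)$. Every term has a double pole at $q=1$, and four of the five also have a pole at $q=-1$. Since $s_{(1)}^2=s_{(2)}+s_{(1,1)}$, both Schur coefficients equal
$$\frac{q^{3/2}+q^{-3/2}}{[1][2]}-\frac1{[1]^2}=\frac{q^{3/2}+q^{-3/2}-q^{1/2}-q^{-1/2}}{[1][2]}=\frac{[1][2]}{[1][2]}=1,$$
and $(\Psi_q)_2=s_{(2)}+s_{(1,1)}=p_1^2$. The cancellation mixes connected pieces with products of smaller ones, at every root of unity that is a zero of some $[h]$ with $h\le d$. For general $d$ nothing in the list of terms indicates why it happens.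

Products of smaller pieces suggest taking a logarithm. From $s_{(2)}=\frac12(p_1^2+p_2)$ and $s_{(1,1)}=\frac12(p_1^2-p_2)$ and the computation just made,
$$\log v_q=\frac1{[1]}\,p_1+\frac12\,p_1^2+\frac{1}{2}\,\frac{[3]}{[1][2]}\,p_2+\cdots .$$
The coefficients of $p_1$ and $p_2$ have poles, but the coefficient of $p_1^2$ has none. So the conjecture to prove is that *all poles of $\log v_q$ sit in length one*. By (11), length one does not enter $\Psi_q$.

**Key lemma.** For $\ell(\mu)\ge2$ the coefficient of $p_\mu$ in $\log v_q$ lies in $\mathbb Q[q^{\pm1/2}]$.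

## 12. Operators on Fock space

To prove the lemma we write $v_q$ as a vacuum expectation of commuting operators, so that $\log v_q$ becomes a generating function of cumulants.

**Definition 7 (Fock space).** Consider the fermionic Fock space over $\mathbb Q(q^{1/2})$ with operators $\psi_k,\psi_k^*$, $k\in\mathbb Z+\frac12$, which fill and empty the level $k$ and satisfy $\psi_i\psi_j^*+\psi_j^*\psi_i=\delta_{ij}$. In the vacuum $|0\rangle$ the levels $k<0$ are filled. The charge-$0$ part has basis $|\nu\rangle$, with filled levels $\nu_i-i+\frac12$. The energy of $|\nu\rangle$ is $|\nu|$, and we complete by energy. Normal ordering $:\!\psi_i\psi_j^*\!:$ subtracts the vacuum expectation, and $\langle Y\rangle$ is the coefficient of $|0\rangle$ in $Y|0\rangle$. For $r\ne0$ put $\alpha_r=\sum_j:\!\psi_{j-r}\psi_j^*\!:$. By the boson–fermion correspondence, $|\nu\rangle\leftrightarrow s_\nu$ and $\prod\alpha_{-\mu_i}|0\rangle\leftrightarrow p_\mu$; for $m\ge1$, $\alpha_{-m}$ acts as multiplication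 by $p_m$ and $\alpha_m$ as $m\,\partial/\partial p_m$.

**Example.** $\alpha_{-2}$ raises one particle by two levels. On the vacuum it can move $-\frac12\to\frac32$, giving $|(2)\rangle$, or $-\frac32\to\frac12$, which passes over the particle at $-\frac12$ and gives $-|(1,1)\rangle$. This matches $p_2=s_{(2)}-s_{(1,1)}$.

**Definition 8.** For $n\ge1$ and $r\in\mathbb Z$ put
$$\mathcal E_r^{(n)}=\sum_{j\in\mathbb Z+1/2}q^{n(j-r/2)}:\!\psi_{j-r}\psi_j^*\!:+\,\delta_{r,0}\frac1{[n]},\qquad \mathcal E^{(0)}_r=\alpha_r\quad(r\ne0).$$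

These operators lower the energy by $r$. For $n\ge1$, $\mathcal E^{(n)}_r|0\rangle=0$ if $r>0$, and $\mathcal E_0^{(n)}|0\rangle=\frac1{[n]}|0\rangle$.

**Example.** On $|(1)\rangle$ the level $-\frac12$ is empty and $\frac12$ is filled. So $\mathcal E_0^{(1)}|(1)\rangle=\big(q^{1/2}-q^{-1/2}+\frac1{[1]}\big)|(1)\rangle=\big([1]+\frac1{[1]}\big)|(1)\rangle$.

**Step 12: the commutation relation** (Okounkov–Pandharipande, Ann. of Math. 163 (2006), §2.2). For $m+n\ge1$,
$$[\mathcal E_a^{(m)},\mathcal E_b^{(n)}]=[an-bm]\,\mathcal E_{a+b}^{(m+n)} . \tag{12}$$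
On the one-particle space with basis $e_k$ let $\mathsf a^{(n)}_re_k=q^{n(k-r/2)}e_{k-r}$. Then $\mathsf a_a^{(m)}\mathsf a_b^{(n)}e_k=q^{n(k-b/2)+m(k-b-a/2)}e_{k-a-b}$, and subtracting the exponent $(m+n)(k-\frac{a+b}2)$ leaves $\frac{an-bm}2$. So $\mathsf a_a^{(m)}\mathsf a_b^{(n)}=q^{(an-bm)/2}\mathsf a_{a+b}^{(m+n)}$, and hence $[\mathsf a_a^{(m)},\mathsf a_b^{(n)}]=[an-bm]\,\mathsf a_{a+b}^{(m+n)}$.

For a one-particle matrix $A$ with finitely many nonzero diagonals let $\widehat A=\sum A_{ij}:\!\psi_i\psi_j^*\!:$. Since $[\widehat A,\psi_k]=\sum_iA_{ik}\psi_i$ and $[\widehat A,\psi_k^*]=-\sum_jA_{kj}\psi_j^*$, the Jacobi identity shows that $[\widehat A,\widehat B]-\widehat{[A,B]}$ commutes with all $\psi_k,\psi_k^*$. It therefore maps $|0\rangle$ to a vector killed by $\psi_k$ $(k<0)$ and $\psi_k^*$ $(k>0)$, that is, to a multiple of $|0\rangle$. Since the $\psi$'s and $\psi^*$'s generate everything from $|0\rangle$, it is a scalar. Normally ordered operators have vacuum expectation $0$,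 so the scalar is $\langle[\widehat A,\widehat B]\rangle$.

In our case it vanishes when $a+b\ne0$ for energy reasons, and when $a=b=0$ because both operators are diagonal. Let $b=-a$ with $a>0$ and $N=m+n$. Then $\mathcal E_a^{(m)}|0\rangle=0$, and $\mathcal E_{-a}^{(n)}$ moves a particle from $k$ to $k+a$ with $-a<k<0$ and factor $q^{n(k+a/2)}$. The operator $\mathcal E_a^{(m)}$ moves it back with factor $q^{m(k+a/2)}$. The scalar is
$$\sum_{k=-a+1/2}^{-1/2}q^{N(k+a/2)}=\frac{[aN]}{[N]}=[an-bm]\,\frac1{[N]},$$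
which is the contribution of the constant in $\mathcal E^{(N)}_0$. The case $a<0$ follows by antisymmetry. This proves (12).

**Step 13: the operator formula for $v_q$.** We want $v_q=\langle\exp(\cdots)\rangle$. Let $F_2=\sum_k\frac{k^2}2:\!\psi_k\psi_k^*\!:$. Then
$$F_2|\nu\rangle=\sum_i\frac{(\nu_i-i+\frac12)^2-(-i+\frac12)^2}2\,|\nu\rangle=\frac{\kappa_\nu}2\,|\nu\rangle ,$$
and since $\frac{j^2-(j-m)^2}2=m(j-\frac m2)$, we have $q^{-F_2}\alpha_mq^{F_2}=\mathcal E^{(m)}_m$ for $m\ge1$. Let $\Theta=\exp\sum_{k\ge1}\frac{\alpha_{-k}}{k[k]}$. By the Cauchy identity, $\Theta|0\rangle=\sum_\nu s_\nu|_{p_k=1/[k]}\,|\nu\rangle$. The values $p_k=1/[k]$ are the power sums of the variables $q^{-1/2},q^{-3/2},\dots$, since $\sum_{i\ge1}q^{-k(i-1/2)}=\frac{q^{-k/2}}{1-q^{-k}}=\frac1{[k]}$. The principal specialization (Macdonald, I.3 Ex. 2) gives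
$$s_\nu|_{p_k=1/[k]}=q^{-|\nu|/2-n(\nu)}\prod_\square\frac1{1-q^{-h(\square)}}=q^{-|\nu|/2-n(\nu)+\frac12\sum h}\prod_\square\frac1{[h(\square)]}=q^{\kappa_\nu/4}\prod_\square\frac1{[h(\square)]},$$
because $-\frac{|\nu|}2-n(\nu)+\frac12(n(\nu)+n(\nu')+|\nu|)=\frac12(n(\nu')-n(\nu))=\frac{\kappa_\nu}4$. So $q^{F_2}\Theta|0\rangle\leftrightarrow\sum_\nu q^{\kappa_\nu/2+\kappa_\nu/4}\prod[h]^{-1}s_\nu=v_q$.

Since $\alpha_m$ acts as $m\,\partial/\partial p_m$, the operator $\exp(\sum_m\frac{y_m}m\alpha_m)$ translates $p_m$ to $p_m+y_m$. Taking the coefficient of $|0\rangle$ afterwards evaluates the function at $p=y$. Also $q^{F_2}$, $\Theta$ and $\Theta^{-1}$ preserve the functional $\langle0|$ that takes the coefficient of $|0\rangle$: $F_2$ is diagonal with $F_2|0\rangle=0$, and $\alpha_{-k}$ raises the energy. Moving $q^{F_2}\Theta$ to the left,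
$$v_q(p)=\Big\langle \exp\Big(\sum_m\tfrac{p_m}m\alpha_m\Big)q^{F_2}\Theta\Big\rangle=\Big\langle\exp\Big(\sum_m\tfrac{p_m}mX_m\Big)\Big\rangle,\qquad X_m=\Theta^{-1}\mathcal E_m^{(m)}\Theta . \tag{13}$$

**Step 14: expand $X_m$.** With $B=\sum_k\frac{\alpha_{-k}}{k[k]}$ we have $\Theta^{-1}Y\Theta=\sum_n\frac1{n!}[\cdots[[Y,B],B]\cdots,B]$. By (12), $[\mathcal E^{(m)}_r,\alpha_{-k}]=[km]\,\mathcal E^{(m)}_{r-k}$, so bracketing with $B$ sends $\mathcal E_r^{(m)}$ to $\sum_k\frac{[km]}{k[k]}\mathcal E^{(m)}_{r-k}$. Recording a shift by $-k$ as $y^k$,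
$$X_m=\sum_{j\ge0}h_j\,\mathcal E^{(m)}_{m-j},\qquad \sum_jh_jy^j=\exp\sum_{k\ge1}\frac{[km]}{k[k]}y^k=\prod_{i=0}^{m-1}\frac1{1-yq^{(m-1)/2-i}}, \tag{14}$$
the last equality because $\frac{[km]}{[k]}=\sum_{i=0}^{m-1}q^{k((m-1)/2-i)}$. So $h_j\in R$; these $h_j$ depend on $m$. Since $X_m$ lowers the energy by at most $m$, every energy component of a product of $X$'s applied to $|0\rangle$ is a finite sum, and all expressions are well defined.

**Example.** $\langle X_m\rangle=h_m\langle\mathcal E_0^{(m)}\rangle=\frac{h_m}{[m]}$. At $q=1$, $h_m$ is $\binom{2m-1}m\ne0$, so $\langle X_m\rangle$ has a pole at $q=1$ for every $m$. For $m=2$, $h_2=q+1+q^{-1}=\frac{[3]}{[1]}$, in agreement with the coefficient $\frac12\frac{[3]}{[1][2]}$ of $p_2$ found in Section 11. So the restriction $\ell(\mu)\ge2$ in the key lemma cannot be dropped.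

## 13. Cumulants and the proof of the key lemma

**Definition 9 (cumulants of an ordered list).** For an ordered list $Y_1,\dots,Y_\ell$ of operators, the cumulants of all ordered sublists are defined by
$$\langle Y_B\rangle=\sum_{\pi}\prod_{C\in\pi}\langle Y_C\rangle^c ,\qquad B\subset\{1,\dots,\ell\},$$
where $\pi$ runs over set partitions of $B$, and in each block the product is taken in the inherited order.

**Example.** $\langle Y_1\rangle^c=\langle Y_1\rangle$ and $\langle Y_1Y_2\rangle^c=\langle Y_1Y_2\rangle-\langle Y_1\rangle\langle Y_2\rangle$; in general $\langle Y_1Y_2\rangle^c\neq\langle Y_2Y_1\rangle^c$.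

The equations determine the cumulants recursively and uniquely. Each cumulant is an integer combination of products of moments over the blocks of set partitions of the list, so it is multilinear.

**Step 15: reduction to operators $\mathcal E$.** The $X_m$ are conjugate to the commuting operators $\alpha_m$, $m\ge1$, by $q^{F_2}\Theta$, so they commute and their moments are symmetric in the list. The exponential formula applied to (13) gives
$$\log v_q=\sum_{\ell\ge1}\frac1{\ell!}\sum_{m_1,\dots,m_\ell}\langle X_{m_1}\cdots X_{m_\ell}\rangle^c\prod_i\frac{p_{m_i}}{m_i}. \tag{15}$$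
Insert (14). A moment of operators $\mathcal E_{r_i}^{(n_i)}$ vanishes unless the $r_i$ sum to $0$. A cumulant is a combination of products of moments over blocks covering the list, so it also vanishes unless $\sum r_i=0$. In $X_{m_i}$ we have $r_i\le m_i$, so only finitely many terms contribute to $\langle X_{m_1}\cdots X_{m_\ell}\rangle^c$, and the $h_j$ are in $R$. The key lemma therefore follows from this statement.

**Proposition 2.** For $\ell\ge2$, $n_i\ge1$ and $r_i\in\mathbb Z$: $\ \langle\mathcal E_{r_1}^{(n_1)}\cdots\mathcal E_{r_\ell}^{(n_\ell)}\rangle^c\in R$.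

**Step 16: a cumulant whose last index is $\ge0$ vanishes.** This is the end point of the reduction to come. Let $Y_i=\mathcal E_{r_i}^{(n_i)}$, $\ell\ge2$, $r_\ell\ge0$. If $r_\ell>0$, then $Y_\ell|0\rangle=0$. In a sublist containing $Y_\ell$ this operator stands last, so the moment is $0$. Every product of moments occurring in the cumulant contains such a factor, so the cumulant is $0$. If $r_\ell=0$, then $Y_\ell|0\rangle=\langle Y_\ell\rangle|0\rangle$, so $\langle Y_BY_\ell\rangle=\langle Y_B\rangle\langle Y_\ell\rangle$ for every sublist $B$ of $\{1,\dots,\ell-1\}$. Now set all cumulants containing $Y_\ell$ and at least one other operator to $0$, and leave the others unchanged. In the defining equation for $B\cup\{\ell\}$ only partitions with $\{\ell\}$ as a block survive, and they sum to $\langle Y_B\rangle\langle Y_\ell\rangle$. All defining equations hold, so by uniqueness these are the cumulants.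

**Step 17: exchanging neighbors.** We show
$$\langle\cdots Y_iY_{i+1}\cdots\rangle^c-\langle\cdots Y_{i+1}Y_i\cdots\rangle^c=\langle\cdots[Y_i,Y_{i+1}]\cdots\rangle^c, \tag{16}$$
by induction on $\ell$. Subtract the moment expansions of $\langle\cdots Y_iY_{i+1}\cdots\rangle$ and $\langle\cdots Y_{i+1}Y_i\cdots\rangle$. A partition separating $i$ and $i+1$ gives equal terms in both, because no block sees the relative order of $Y_i,Y_{i+1}$; these terms cancel. The remaining partitions have a block $B_0\ni i,i+1$, and they correspond bijectively to the partitions in the moment expansion of $\langle\cdots[Y_i,Y_{i+1}]\cdots\rangle$. If $B_0$ is not the whole list, the difference of the two terms equals the corresponding term with the commutator, by induction applied to $B_0$. The difference of the two full moments equals the full moment with the commutator. So the one remaining pair of terms, those with a single block, agree as well. That is (16). For $\ell=2$ there is no intermediate $B_0$, and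 the argument is the base case.

**Step 18: proof of Proposition 2 by induction on $\ell$.** If $\sum r_i\ne0$ the cumulant is $0$. Let $\sum r_i=0$; then some $r_j\ge0$. If $j=\ell$, Step 16 gives $0$. Otherwise move $Y_j$ to the far right by (16). The final term vanishes by Step 16. By (12), each commutator met on the way is a factor $[N]\in R$, $N\in\mathbb Z$, times one operator $\mathcal E^{(n_j+n_k)}_{r_j+r_k}$, again with positive upper index. So the cumulant is an $R$-combination of cumulants of $\ell-1$ operators of the same type. For $\ell\ge3$ these lie in $R$ by induction.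

For $\ell=2$ consider $\langle\mathcal E_r^{(m)}\mathcal E_{-r}^{(n)}\rangle^c$. It is $0$ for $r\le0$ by Step 16. For $r>0$, moving the first operator to the right gives
$$\langle\mathcal E_r^{(m)}\mathcal E_{-r}^{(n)}\rangle^c=[r(m+n)]\,\langle\mathcal E_0^{(m+n)}\rangle=\frac{[r(m+n)]}{[m+n]}\in R. \tag{17}$$
The pole $\frac1{[m+n]}$ of the one-point function is cancelled by the factor from the commutator. This proves Proposition 2, and with (15) the key lemma. $\blacksquare$

## 14. Proof of Theorem A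

**Step 19: $\Psi_q$ has no poles.** Since $A_\emptyset=1$, $\log v_q$ has no constant term. So by (11) only even lengths $\ell(\mu)\ge2$ occur in $\log\Psi_q$, and by the key lemma its coefficients lie in $\mathbb Q[q^{\pm1/2}]$. Exponentiating, the coefficients of $\Psi_q$ in the $p_\mu$ lie in $\mathbb Q[q^{\pm1/2}]$. Since $\langle p_\mu,p_\nu\rangle$ is an integer, (10) gives $\mathcal Z_d\in\mathbb Q[q^{\pm1/2},t^{\pm1/2}]$.

**Step 20: $\mathcal Z_d$ is integral.** The power-sum basis loses integrality, and the Schur basis restores it. By Section 11, $\mathcal Z_d$ is an integer combination of products of four functions $A$. So there is a product $P$ of factors $[n]_q,[m]_t$ with $P\,\mathcal Z_d\in\mathbb Z[q^{\pm1/2},t^{\pm1/2}]$. Each factor has content $1$. By Gauss' lemma the content of $\mathcal Z_d$ equals that of $P\mathcal Z_d$, which is an integer. Hence $\mathcal Z_d\in\mathbb Z[q^{\pm1/2},t^{\pm1/2}]$.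

**Step 21: from $\mathcal Z$ to $\Omega$.** A product expansion turns integrality of $\mathcal Z$ into integrality of $\Omega$. We claim there are unique integers $n_{m,d}$, indexed by monomials $m$ in $q^{\pm1/2},t^{\pm1/2}$ and $d\ge1$, finitely many nonzero for each $d$, with
$$\mathcal Z(Q)=\prod_{d\ge1}\prod_m(1-mQ^d)^{-n_{m,d}} .$$
Suppose the factors with index less than $d$ are known. The $Q^d$-coefficient of their product is an integral Laurent polynomial, and the factors of index $d$ add $\sum_mn_{m,d}\,m$ to it. So $\sum_mn_{m,d}\,m$ must be the difference of $\mathcal Z_d$ and that coefficient, which is an integral Laurent polynomial. Taking logarithms and comparing coefficients of $Q^d$,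
$$\mathrm{GW}_{d[L]}=\sum_{k\mid d}\frac1k\sum_mn_{m,d/k}\,m^k .$$
Since $m^k$ is $m$ with $q_i$ replaced by $q_i^k$, this is relation (1) for the functions $\sum_mn_{m,d}\,m$. By uniqueness of the solution,
$$\Omega_{d[L]}=\sum_mn_{m,d}\,m\in\mathbb Z[q^{\pm1/2},t^{\pm1/2}],\qquad q=\frac{q_1}{q_0},\quad t=\frac{q_3}{q_2}.$$
This is a Laurent polynomial in $\mathbb Z[q_0^{\pm1/2},\dots,q_3^{\pm1/2}]$, for every $d\ge1$. $\blacksquare$

## 15. Proof of Theorem B: symmetries, Newton polygon, degrees two and three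

Write $\log\mathcal Z=\sum_dF_dQ^d$, so $F_d=\mathrm{GW}_{d[L]}$. Möbius inversion of (1), with $\mu(k)$ the Möbius function, gives
$$\Omega_{d[L]}=\sum_{k\mid d}\frac{\mu(k)}k\,F_{d/k}(q^k,t^k). \tag{18}$$

**Step 22: symmetries.** By definition $\Psi_{q^{-1}}=\Psi_q$, and (10) is symmetric under exchanging $q$ and $t$. So $\mathcal Z$ is invariant under $q\mapsto q^{-1}$, $t\mapsto t^{-1}$, $q\leftrightarrow t$, and by (18) so is $\Omega_{d[L]}$.

**Step 23: parity.** We locate the exponents. In $\mathbb Q((q^{-1/2}))$, $\frac1{[h]}=q^{-h/2}(1-q^{-h})^{-1}$. Hence for $|\nu|=d$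
$$A_\nu=q^{e(\nu)}\big(1+q^{-1}\,\mathbb Z[[q^{-1}]]\big),\qquad e(\nu)=\frac32\big(n(\nu')-n(\nu)\big)-\frac{n(\nu)+n(\nu')+d}2=n(\nu')-2n(\nu)-\frac d2$$
up to an element of $q^{e(\nu)-1}\mathbb Z[[q^{-1}]]$ contained in the displayed set. All exponents are congruent to $\frac d2$ modulo $1$, and the same holds for $A_\nu(q^{-1})=(-1)^{d}A_{\nu'}(q)$. So $\mathcal Z_d\in(qt)^{d/2}\mathbb Z[q^{\pm1},t^{\pm1}]$. This property is preserved by products (degrees add) and by $Q^d\mapsto Q^{kd}$, $q\mapsto q^k$, $t\mapsto t^k$. Hence it holds for $F_d$ over $\mathbb Q$, and then for $\Omega_{d[L]}$ by (18). With the integrality in Theorem A, $\Omega_{d[L]}\in(qt)^{d/2}\mathbb Z[q^{\pm1},t^{\pm1}]$.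

**Step 24: the leading term of $\Psi_q$.** Since $n(\nu')=\sum_i\binom{\nu_i}2\le\binom d2$ with equality only for $\nu=(d)$, and $n(\nu)\ge0$, we have for $d\ge1$ that $e(\nu)\le\frac{d(d-1)}2-\frac d2=D$, with equality exactly for $\nu=(d)$. So, using $v_{q^{-1}}=\sum_\nu(-1)^{|\nu|}A_\nu(q)s_{\nu'}$,
$$(v_q)_d=q^{D}\big(s_{(d)}+O(q^{-1})\big),\qquad (v_{q^{-1}})_d=q^{D}\big((-1)^ds_{(1^d)}+O(q^{-1})\big).$$
For $d_1,d_2>0$ with $d_1+d_2=d$ we have $\frac{d_1(d_1-2)}2+\frac{d_2(d_2-2)}2=D-d_1d_2<D$, so mixed products contribute only lower powers: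
$$(\Psi_q)_d=q^D\big(s_{(d)}+(-1)^ds_{(1^d)}\big)+\text{lower powers of }q .$$

For $d=1$ we saw $(\Psi_q)_1=0$. So $\mathcal Z_1=F_1=0$ and $\Omega_{[L]}=0$. Let $d\ge2$. The exponents of $q$ in $\mathcal Z_d$ are at most $D$, and by the symmetry $q\leftrightarrow q^{-1}$ at least $-D$; the same holds for $t$. By (10) the coefficient of $q^Dt^D$ in $\mathcal Z_d$ is $\|s_{(d)}+(-1)^ds_{(1^d)}\|^2=2$, because $(d)\ne(1^d)$.

**Step 25: the Newton polygon of $\Omega_{d[L]}$ for $d\ge2$.** We check that passing from $\mathcal Z_d$ to $\Omega_{d[L]}$ does not touch the corners. For $e\ge2$, the difference $F_e-\mathcal Z_e$ is a combination of products $\mathcal Z_{e_1}\cdots\mathcal Z_{e_r}$ with $r\ge2$ and $\sum e_i=e$. All $e_i\ge2$ may be assumed, since $\mathcal Z_1=0$. The exponents in these products are bounded in absolute value by $\sum_i\frac{e_i(e_i-2)}2<\frac{e(e-2)}2$. So $F_e$ has exponents in $\big[-\frac{e(e-2)}2,\frac{e(e-2)}2\big]^2$. In (18), for $k\ge2$ and $d/k\ge2$ the exponents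 of $F_{d/k}(q^k,t^k)$ are bounded by $k\cdot\frac12\frac dk\big(\frac dk-2\big)=\frac d2\big(\frac dk-2\big)<D$; if $d/k=1$ the term is $0$ since $F_1=0$. Hence $\Omega_{d[L]}$ has exponents in $[-D,D]^2$, and its coefficient at $q^Dt^D$ is that of $\mathcal Z_d$, namely $2$. By the symmetries all four corners have coefficient $2$, and the Newton polygon is the square $[-D,D]^2$. For $d=2$, $D=0$ and it is a point.

**Step 26: $d=2$ and $d=3$.** We compute cumulants from (14) and (17). For $m=1$, $\sum h_jy^j=\frac1{1-y}$, so $X_1=\mathcal E_1^{(1)}+\mathcal E_0^{(1)}+\mathcal E_{-1}^{(1)}+\cdots$. In $\langle X_1X_1\rangle^c$ only the pair $(r,-r)=(1,-1)$ contributes: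
$$\langle X_1X_1\rangle^c=\frac{[2]}{[2]}=1 .$$
For $m=2$, $\sum h_jy^j=\frac1{(1-yq^{1/2})(1-yq^{-1/2})}$, so $h_0=1$ and $h_1=q^{1/2}+q^{-1/2}$. In $\langle X_2X_1\rangle^c$ the pairs $(1,-1)$ and $(2,-2)$ contribute:
$$\langle X_2X_1\rangle^c=(q^{1/2}+q^{-1/2})\,\frac{[3]}{[3]}+\frac{[6]}{[3]}=q^{1/2}+q^{-1/2}+q^{3/2}+q^{-3/2}=\frac{[4]}{[1]} .$$
By (15), $\log v_q$ has the terms $\frac12p_1^2$ and $\frac1{2!}\cdot2\cdot\frac12\frac{[4]}{[1]}p_2p_1=\frac12\frac{[4]}{[1]}p_2p_1$. By (11), $\log\Psi_q=p_1^2+\frac{[4]}{[1]}p_2p_1+(\text{degree}\ge4)$, since $(1,1)$ and $(2,1)$ are the only partitions of even length of $2$ and $3$. Hence $(\Psi_q)_2=p_1^2$, as found in Section 11, and $(\Psi_q)_3=\frac{[4]}{[1]}p_2p_1$. With $z_{(1,1)}=z_{(2,1)}=2$, (10) gives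
$$\mathcal Z_2=2,\qquad \mathcal Z_3=2\,\frac{[4]_q}{[1]_q}\,\frac{[4]_t}{[1]_t}.$$
Since $\mathcal Z_1=0$ we have $F_2=\mathcal Z_2$ and $F_3=\mathcal Z_3$, and since $F_1=0$, (18) gives $\Omega_{2[L]}=\mathcal Z_2$ and $\Omega_{3[L]}=\mathcal Z_3$. For $d=3$ the Newton polygon is $[-\frac32,\frac32]^2$ with corner coefficients $2$, in agreement with Step 25. $\blacksquare$
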